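# Random transpositions: entropic Ricci curvature of order $1/(n\log n)$

## 1. The logarithmic mean, a transport distance, and convexity of entropy

Throughout, $X$ is a finite set and $K:X\times X\to[0,\infty)$ is an irreducible Markov kernel, reversible with respect to its stationary probability measure $\pi$: $K(x,y)\pi(x)=K(y,x)\pi(y)$. We write $\mathcal L=K-I$, that is, $\mathcal Lf(x)=\sum_yK(x,y)(f(y)-f(x))$, and $\langle f,g\rangle=\sum_x f(x)g(x)\pi(x)$. Reversibility gives the usual summation by parts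
$$-\langle f,\mathcal Lg\rangle=\tfrac12\sum_{x,y}(f(y)-f(x))(g(y)-g(x))K(x,y)\pi(x),\tag{1}$$
so in particular $\langle f,\mathcal Lg\rangle=\langle\mathcal Lf,g\rangle$. Probability densities with respect to $\pi$ form the set
$$\mathcal P(X)=\Big\{\rho:X\to[0,\infty):\ \sum_x\rho(x)\pi(x)=1\Big\}.$$

**Running example (two points).** Let $X=\{a,b\}$, $K(a,b)=K(b,a)=1$, $K(a,a)=K(b,b)=0$, $\pi=(\frac12,\frac12)$. Every density is $\rho_z=(1+z,1-z)$ with $z\in[-1,1]$. We recompute each notion on this example.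

**Definition (logarithmic mean).** For $s,t>0$, $s\ne t$, put $\theta(s,t)=\frac{s-t}{\log s-\log t}$. Put also $\theta(s,s)=s$ and $\theta(0,t)=\theta(t,0)=0$ for $s,t\ge 0$. For a density, $\hat\rho(x,y)=\theta(\rho(x),\rho(y))$.

For instance $\theta(4,1)=3/\log4\approx2.16$, between the geometric mean $2$ and the arithmetic mean $2.5$. On two points, for $0<|z|<1$,
$$\hat\rho_z(a,b)=\frac{2z}{\log(1+z)-\log(1-z)}=\frac{z}{\operatorname{artanh}z}.$$
The reason for choosing this mean is the identity $\hat\rho(x,y)(\log\rho(y)-\log\rho(x))=\rho(y)-\rho(x)$ for positive $\rho$, a discrete chain rule that we use constantly.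

**Definition (action and transport distance).** For $\rho\in\mathcal P(X)$ and $\psi:X\to\mathbb R$,
$$\mathcal A(\rho,\psi)=\frac12\sum_{x,y}(\psi(y)-\psi(x))^2\hat\rho(x,y)K(x,y)\pi(x),\qquad \mathcal W(\rho_0,\rho_1)^2=\inf\int_0^1\mathcal A(\rho_t,\psi_t)\,dt.$$
The infimum runs over all sufficiently regular curves $(\rho_t,\psi_t)_{t\in[0,1]}$ that join $\rho_0$ to $\rho_1$ and satisfy the continuity equation
$$\frac{d}{dt}\rho_t(x)+\sum_y(\psi_t(y)-\psi_t(x))\hat\rho_t(x,y)K(x,y)=0\qquad\text{for all }x\in X.$$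

*Example.* On two points put $d=\psi(b)-\psi(a)$ and $\theta=\hat\rho_z(a,b)$. The continuity equation says $\dot z=-d\,\theta$, and $\mathcal A=\frac12d^2\theta=\frac{\dot z^2}{2\theta}$. So $\mathcal W$ is the distance of a one-dimensional metric with arc length $ds=dz/\sqrt{2\theta}=\sqrt{\operatorname{artanh}z/(2z)}\,dz$.

**Definition (entropy and Ricci bound).** Let $\mathcal H(\rho)=\sum_x\rho(x)\log\rho(x)\,\pi(x)$, with $0\log0=0$. The chain has (entropic) Ricci curvature bounded from below by $\kappa\in\mathbb R$ if for every constant speed geodesic $(\rho_t)_{t\in[0,1]}$ in $(\mathcal P(X),\mathcal W)$ and every $t\in[0,1]$,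
$$\mathcal H(\rho_t)\le(1-t)\mathcal H(\rho_0)+t\mathcal H(\rho_1)-\frac\kappa2t(1-t)\mathcal W(\rho_0,\rho_1)^2.$$

*Example.* On two points, $\mathcal H=\frac12[(1+z)\log(1+z)+(1-z)\log(1-z)]$ and $d\mathcal H/dz=\operatorname{artanh}z$. For $0<z<1$,
$$\frac{d\mathcal H}{ds}=\sqrt{2\theta}\,\operatorname{artanh}z=\sqrt{2z\operatorname{artanh}z},\qquad
\frac{d^2\mathcal H}{ds^2}=\sqrt{\frac{2z}{\operatorname{artanh}z}}\cdot\frac{\operatorname{artanh}z+\frac{z}{1-z^2}}{\sqrt{2z\operatorname{artanh}z}}=1+\frac{z}{(1-z^2)\operatorname{artanh}z}.$$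
Let $\ell=\log\frac{1+z}{1-z}=2\operatorname{artanh}z$ be the log-ratio of the two values of the density. Then $z=\tanh(\ell/2)$ and $\frac z{1-z^2}=\sinh\frac\ell2\cosh\frac\ell2=\frac12\sinh\ell$, so
$$\frac{d^2\mathcal H}{ds^2}=1+\frac{\sinh\ell}{\ell}\ \ge\ 2 ,\tag{2}$$
with infimum $2$ as $\ell\to0$ (the case $z<0$ is symmetric). The total length is finite and $\mathcal H$ is continuous up to $z=\pm1$, so the best Ricci bound on two points is exactly $2$. The function $1+\sinh\ell/\ell$ will come back: it is the contribution of a single edge in any number of dimensions, and it grows exponentially in $\ell$.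

**Definition (Fisher information, MLSI).** Put
$$\mathcal I(\rho)=\frac12\sum_{x,y}(\rho(x)-\rho(y))(\log\rho(x)-\log\rho(y))K(x,y)\pi(x),$$
where a term with $\rho(x)=\rho(y)$ is $0$ and a term with $K(x,y)>0$ in which exactly one of $\rho(x),\rho(y)$ vanishes is $+\infty$. The chain satisfies MLSI($\lambda$), $\lambda>0$, if $\mathcal H(\rho)\le\frac1{2\lambda}\mathcal I(\rho)$ for all $\rho\in\mathcal P(X)$. The MLSI constant is the largest such $\lambda$.

*Example.* On two points, $\mathcal I(\rho_z)=2z\operatorname{artanh}z$. For small $z$ we have $\mathcal H\approx\frac{z^2}2$ and $\mathcal I\approx2z^2$, so MLSI($\lambda$) forces $\lambda\le2$. And $\lambda=2$ works. The claim is $\mathcal H\le\frac12z\operatorname{artanh}z$; both sides are even and vanish at $0$. Comparing derivatives for $z\ge0$, it suffices that $\operatorname{artanh}z\le\frac{z}{1-z^2}$. This holds because both sides vanish at $0$ and $\frac1{1-z^2}\le\frac{1+z^2}{(1-z^2)^2}$. So here the MLSI constant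 equals the optimal Ricci bound.

In general a Ricci lower bound $\kappa>0$ implies MLSI($\kappa$); we use this as a known fact.

## 2. The random transposition chain and what we want to know about $\kappa_n$

**Definition (random transpositions).** For $n\ge2$ let $\mathcal T=\mathcal T_n$ be the set of transpositions in $\mathcal S_n$, $N=\binom n2$ and $c=\frac1N=\frac2{n(n-1)}$. The chain on $\mathcal S_n$ has generator
$$\mathcal Lf(\sigma)=c\sum_{\tau\in\mathcal T}\nabla_\tau f(\sigma),\qquad \nabla_\tau f(\sigma)=f(\tau\circ\sigma)-f(\sigma).$$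
Equivalently $K(\sigma,\tau\sigma)=c$ for $\tau\in\mathcal T$, and $K(\sigma,\sigma')=0$ for all other $\sigma'\ne\sigma$. The reversible measure $\pi$ is uniform.

*Examples.* For $n=2$ this is the two-point chain. For $n=3$, each of the three transpositions maps even permutations to odd ones, and $x\mapsto\tau x$ takes three different values as $\tau$ varies. So the chain is simple random walk on the complete bipartite graph $K_{3,3}$. Copies of this graph inside $\mathcal S_n$ will carry the lower bound.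

Let $\kappa_n$ be the optimal (largest) Ricci lower bound of the chain and $\lambda_n$ its MLSI constant. It is known that the Ricci curvature is bounded below by $\frac4{n(n-1)}$ for every $n\ge2$, so
$$\lambda_n\ge\kappa_n\ge\frac4{n(n-1)},$$
and that $\lambda_n$ is of order $1/n$. So the MLSI constant implied by this Ricci bound is too small by a factor of order $1/n$. Is the loss real, or is the curvature bound just not sharp? Max Fathi and Jan Maas, "Entropic Ricci curvature bounds for discrete interacting systems", arXiv:1501.00562 (2015), write: "We do not know whether the Ricci curvature's true behaviour should match the MLSI-constant." Precisely: is there a constant $C>0$ with $\kappa_n\ge C/n$ for all $n\ge2$, or is $\liminf_n n\kappa_n=0$?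

The answer is that $\kappa_n$ does not match $\lambda_n$, and the mismatch is exactly a logarithm.

**Theorem A.** For every $n\ge2$ and every $q>0$, $q\neq1$,
$$\kappa_n\le\frac{2}{n(n-1)}\Big(1+\frac{\sinh(\log q)}{\log q}\Big)\frac{(n+q)(n+q+1)}{(q+2)(q+3)}.$$
Taking $q=n$ gives $\kappa_n\le\frac8{n(n-1)}+\frac{4(n+1)}{n^2\log n}$. Hence $\limsup_n(n\log n)\kappa_n\le4$ and $\lim_nn\kappa_n=0$.

**Theorem B.** For all $n\ge2$,
$$\kappa_n\ \ge\ \frac2{n(n-1)}\inf_{\ell>0}\Big[1+\frac{\sinh\ell}\ell+\frac{n-2}{96(4+\ell)}\Big]\ \ge\ \frac1{96(n-1)(2+\log n)}.$$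

Together, for all $n\ge2$,
$$\frac1{96(n-1)(2+\log n)}\le\kappa_n\le\frac8{n(n-1)}+\frac{4(n+1)}{n^2\log n},$$
so $\kappa_n\asymp\frac1{n\log n}$ while $\lambda_n\asymp\frac1n$. The argument does not identify a limiting constant for $n\log n\,\kappa_n$.

## 3. The Hessian criterion, and what the uniform density can and cannot see

We never compute geodesics again. What replaces them is Theorem 4.5 of Erbar–Maas, *Ricci curvature of finite Markov chains via convexity of the entropy*, Arch. Ration. Mech. Anal. 206 (2012). Let $\theta_1,\theta_2$ be the partial derivatives of $\theta$.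

**Criterion (Erbar–Maas).** The chain has Ricci curvature $\ge\kappa$ if and only if $\mathcal B(\rho,\psi)\ge\kappa\,\mathcal A(\rho,\psi)$ for all strictly positive $\rho\in\mathcal P(X)$ and all $\psi:X\to\mathbb R$, where
$$\mathcal B(\rho,\psi)=\tfrac14\sum_{x,y}(\psi(y)-\psi(x))^2\big[\theta_1\mathcal L\rho(x)+\theta_2\mathcal L\rho(y)\big]K\pi-\tfrac12\sum_{x,y}\hat\rho(x,y)(\psi(y)-\psi(x))(\mathcal L\psi(y)-\mathcal L\psi(x))K\pi,$$
with $\theta_i=\theta_i(\rho(x),\rho(y))$ and $K\pi=K(x,y)\pi(x)$.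

Here $\mathcal B$ is the Hessian of $\mathcal H$ and $\mathcal A$ is the squared length. So a single pair $(\rho,\psi)$ with $\mathcal A>0$ gives an upper bound $\kappa\le\mathcal B/\mathcal A$ on every Ricci lower bound, and a lower bound on $\kappa_n$ requires an inequality for all pairs.

**Where to test first.** The natural first choice is $\rho=1$. Then $\mathcal L\rho=0$ and $\hat\rho=1$, so by (1)
$$\mathcal A(1,\psi)=-\langle\psi,\mathcal L\psi\rangle,\qquad \mathcal B(1,\psi)=\langle\mathcal L\psi,\mathcal L\psi\rangle .$$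
Expanding $\psi$ in eigenfunctions of $-\mathcal L$, the smallest value of $\mathcal B(1,\psi)/\mathcal A(1,\psi)$ over nonconstant $\psi$ is the spectral gap $\gamma_n$, the smallest nonzero eigenvalue of $-\mathcal L$. Hence $\kappa_n\le\gamma_n$.

How small is $\gamma_n$? If $f(\sigma)=g(\sigma(1))$ with $\sum_ig(i)=0$, then $\tau\sigma(1)=\tau(\sigma(1))$, so $\mathcal Lf(\sigma)=c\sum_{j}(g(j)-g(\sigma(1)))=-cn\,f(\sigma)$. Thus $\gamma_n\le cn=\frac2{n-1}$ and $\kappa_n\le\frac2{n-1}$. For $n=3$ this gives $\frac23\le\kappa_3\le1$.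

This test stops exactly here: it can never go below order $1/n$, because $\gamma_n\ge\lambda_n$. To see this, insert $\rho=1+\varepsilon f$ with $\langle f,1\rangle=0$ into MLSI($\lambda$). Since $(1+u)\log(1+u)=u+\frac{u^2}2+O(u^3)$, we get $\mathcal H(\rho)=\frac{\varepsilon^2}2\langle f,f\rangle+O(\varepsilon^3)$ and $\mathcal I(\rho)=-\varepsilon^2\langle f,\mathcal Lf\rangle+O(\varepsilon^3)$. So MLSI($\lambda$) forces $\lambda\langle f,f\rangle\le-\langle f,\mathcal Lf\rangle$. As $\lambda_n$ is of order $1/n$, no $\psi$ can show small curvature at the uniform density. We must go far from $\rho=1$.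

## 4. The Hessian in the direction $\psi=\log\rho$

Far from uniform, $\mathcal B$ is unwieldy because of the factors $\theta_1,\theta_2$. They disappear in one direction.

**Step 1 (purpose: compute $\mathcal A$ and $\mathcal B$ at $\psi=\log\rho$).** Let $\rho>0$. By the chain rule $\hat\rho(x,y)(\log\rho(y)-\log\rho(x))=\rho(y)-\rho(x)$ and (1),
$$\mathcal A(\rho,\log\rho)=\mathcal I(\rho)=-\langle\rho,\mathcal L\log\rho\rangle .\tag{3}$$
The same rule turns the second term of $\mathcal B(\rho,\log\rho)$ into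
$$-\tfrac12\sum_{x,y}(\rho(y)-\rho(x))(\mathcal L\log\rho(y)-\mathcal L\log\rho(x))K\pi=\langle\rho,\mathcal L\mathcal L\log\rho\rangle=\langle\mathcal L\rho,\mathcal L\log\rho\rangle .$$

For the first term, write $D=\log s-\log t$ and differentiate $\theta(s,t)D=s-t$ in $s$ and in $t$:
$$\theta_1D+\frac\theta s=1,\qquad \theta_2D-\frac\theta t=-1.\tag{4}$$
Multiplying by $D$ and using $\theta D=s-t$ again,
$$\theta_1D^2=D-\frac{s-t}s,\qquad\theta_2D^2=-D+\frac{s-t}t ,$$
also when $s=t$ (all terms vanish). With $s=\rho(x)$, $t=\rho(y)$, the first term of $\mathcal B(\rho,\log\rho)$ is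
$$\tfrac14\sum_{x,y}K\pi\Big\{\mathcal L\rho(x)\Big[D-\frac{s-t}s\Big]+\mathcal L\rho(y)\Big[-D+\frac{s-t}t\Big]\Big\}.$$
Exchanging $x$ and $y$ exchanges $s,t$ and sends $D$ to $-D$, so it turns the second summand into the first. Hence the first term equals
$$\tfrac12\sum_{x,y}K\pi\,\mathcal L\rho(x)\Big[\log\rho(x)-\log\rho(y)-\frac{\rho(x)-\rho(y)}{\rho(x)}\Big]=\tfrac12\Big[-\langle\mathcal L\rho,\mathcal L\log\rho\rangle+\Big\langle\mathcal L\rho,\frac{\mathcal L\rho}\rho\Big\rangle\Big].$$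
Adding the two terms,
$$\mathcal B(\rho,\log\rho)=\frac12\Big\langle\rho,\ \frac{\mathcal L\rho}\rho\Big(\mathcal L\log\rho+\frac{\mathcal L\rho}\rho\Big)\Big\rangle .\tag{5}$$

*Remark.* This direction has a meaning. Along the heat flow $\partial_t\rho=\mathcal L\rho$ through positive densities, $\mathcal I=-\langle\rho,\mathcal L\log\rho\rangle$ satisfies $\frac{d}{dt}\mathcal I=-\langle\mathcal L\rho,\mathcal L\log\rho\rangle-\langle\rho,\mathcal L\frac{\mathcal L\rho}\rho\rangle=-2\mathcal B(\rho,\log\rho)$. So a Ricci bound $\kappa$ forces $\mathcal I$ to decay at rate $2\kappa$ at every instant. To bound $\kappa_n$ from above we look for a density at which, for an instant, $\mathcal I$ hardly decays.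

## 5. Densities that weight cycles

Formula (5) is an expectation under $\rho\pi$ of a product of two functions. We want a $\rho$ for which both $\mathcal L\log\rho$ and $\mathcal L\rho/\rho$ can be written down. Suppose $|\log\rho(x)-\log\rho(\tau x)|$ has the same value on every edge. Then both depend only on how many of the $N$ edges at $x$ go up. The number of cycles does this, because every transposition changes it by exactly $\pm1$.

**Step 2 (purpose: reduce $\mathcal B/\mathcal A$ to one variance).** Fix $q>0$, $q\ne1$. Let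
$$\rho(\sigma)=Z^{-1}q^{\mathrm{cyc}(\sigma)},\qquad Z=\frac1{n!}\sum_{\sigma}q^{\mathrm{cyc}(\sigma)},$$
with $\mathrm{cyc}(\sigma)$ the number of cycles, fixed points included. Let $\mathbb P,\mathbb E,\mathrm{Var}$ refer to the probability measure $\rho\pi$, the Ewens($q$) law. Let $F(\sigma)$ be the number of pairs $\{i,j\}$ lying in the same cycle of $\sigma$. For $n=3$: $F=0,1,3$ at the identity, the transpositions and the $3$-cycles.

Left multiplication by $(i\,j)$ splits a cycle in two if $i,j$ are in the same cycle, and merges their two cycles otherwise. So exactly $F$ transpositions raise $\mathrm{cyc}$ by $1$ and $N-F$ lower it by $1$, which gives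
$$\mathcal L\log\rho=c\log q\,(2F-N),\qquad \frac{\mathcal L\rho}\rho=c\big[(q-1)F+(q^{-1}-1)(N-F)\big]=c\,\frac{q-1}q\big((q+1)F-N\big).$$
Since $\mathbb E\big[\frac{\mathcal L\rho}\rho\big]=\sum_x\pi(x)\mathcal L\rho(x)=0$ and $q\ne1$, we learn for free that
$$\mathbb EF=\frac N{q+1},\qquad\text{so}\qquad\frac{\mathcal L\rho}\rho=c\,\frac{q^2-1}q\,(F-\mathbb EF).$$
By (3) and $cN=1$,
$$\mathcal A(\rho,\log\rho)=c\log q\;\mathbb E[N-2F]=\frac{q-1}{q+1}\log q>0 .\tag{6}$$
In (5), $\mathcal L\log\rho=2c\log q\,(F-\mathbb EF)+\text{const}$, and the constant is killed by the centered factor $\mathcal L\rho/\rho$. So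
$$\mathcal B(\rho,\log\rho)=\frac{c^2}2\,\frac{q^2-1}q\,\mathrm{Var}(F)\Big[2\log q+\frac{q^2-1}q\Big].\tag{7}$$

**Step 3 (purpose: compute $\mathrm{Var}(F)$ exactly).** Every permutation of $[m]=\{1,\dots,m\}$ arises in exactly one way from a permutation of $[m-1]$, by adding $m$ as a fixed point (the weight $q^{\mathrm{cyc}}$ gains a factor $q$) or by inserting $m$ right after one of the $m-1$ elements in its cycle (factor $1$). So for each $\sigma'\in\mathcal S_{m-1}$ the total weight of all $\sigma\in\mathcal S_m$ that become $\sigma'$ when $m$ is deleted from its cycle is $(q+m-1)q^{\mathrm{cyc}(\sigma')}$. This gives two facts: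

* $\sum_{\sigma\in\mathcal S_m}q^{\mathrm{cyc}(\sigma)}=q(q+1)\cdots(q+m-1)$;
* deleting $m$ maps the Ewens($q$) law on $\mathcal S_m$ to the Ewens($q$) law on $\mathcal S_{m-1}$.

Deletion does not change whether two remaining elements share a cycle. Write $i\sim j$ for "in the same cycle". Events that involve only $1,\dots,m$ may therefore be computed in $\mathcal S_m$. In $\mathcal S_2$, only the transposition (weight $q$) has $1\sim2$. In $\mathcal S_3$, the two $3$-cycles (weight $q$ each) have $1\sim2\sim3$. In $\mathcal S_4$, the event $1\sim2,\ 3\sim4$ consists of the six $4$-cycles (weight $q$ each) and of $(1\,2)(3\,4)$ (weight $q^2$). Hence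
$$\mathbb P(1\sim2)=\frac1{q+1},\qquad\mathbb P(1\sim2\sim3)=\frac2{(q+1)(q+2)},$$
$$\mathbb P(1\sim2,\,3\sim4)=\frac{6q+q^2}{q(q+1)(q+2)(q+3)}=\frac{q+6}{(q+1)(q+2)(q+3)} .$$
The law is invariant under conjugation, so the labels do not matter. A given pair equals itself once, shares exactly one index with $2(n-2)$ pairs and is disjoint from $\frac{(n-2)(n-3)}2$ pairs. Write $\mathbb E[F^2]$ as a sum over ordered pairs of pairs, subtract $(\mathbb EF)^2=\frac{N}{q+1}\cdot\frac{n(n-1)}{2(q+1)}$, and factor out $\frac N{q+1}$: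
$$\mathrm{Var}F=\frac N{q+1}\Big\{1+\frac{4(n-2)}{q+2}+\frac{(n-2)(n-3)(q+6)}{2(q+2)(q+3)}-\frac{n(n-1)}{2(q+1)}\Big\}.$$
(For $n=2,3$ the counts of pairs that do not exist are $0$, as they should be.) Multiplied by $(q+1)(q+2)(q+3)$, the brace becomes
$$(q+1)(q+2)(q+3)+4(n-2)(q+1)(q+3)+\tfrac12(n^2-5n+6)(q+1)(q+6)-\tfrac12(n^2-n)(q+2)(q+3).$$
Collect powers of $n$:

* $n^2$: $\frac12[(q^2+7q+6)-(q^2+5q+6)]=q$.
* $n^1$: $4(q^2+4q+3)-\frac52(q^2+7q+6)+\frac12(q^2+5q+6)=2q^2+q$.
* $n^0$: $(q^3+6q^2+11q+6)-8(q^2+4q+3)+3(q^2+7q+6)=q^3+q^2$.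

The total is $q\,(n^2+(2q+1)n+q^2+q)=q(n+q)(n+q+1)$. Therefore
$$\mathrm{Var}F=\frac{N\,q\,(n+q)(n+q+1)}{(q+1)^2(q+2)(q+3)} .\tag{8}$$

*Check by hand for $n=3$.* The weights are $q^3$ ($F=0$), $3q^2$ ($F=1$) and $2q$ ($F=3$), with total $q(q+1)(q+2)$. So $\mathbb EF=\frac{3q^2+6q}{q(q+1)(q+2)}=\frac3{q+1}$, $\mathbb E[F^2]=\frac{3(q+6)}{(q+1)(q+2)}$, and
$$\mathrm{Var}F=\frac{3(q+6)(q+1)-9(q+2)}{(q+1)^2(q+2)}=\frac{3q(q+4)}{(q+1)^2(q+2)},$$
which is (8) with $n=3$.

**Step 4 (purpose: divide and choose $q$).** By (6), (7), (8) and $\frac12c^2N=\frac c2=\frac1{n(n-1)}$, the criterion gives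
$$\kappa_n\le\frac{\mathcal B}{\mathcal A}=\frac{c^2}2\,\frac{(q+1)^2}{q\log q}\,\mathrm{Var}(F)\Big[2\log q+q-\frac1q\Big]=\frac1{n(n-1)}\,\frac{(n+q)(n+q+1)}{(q+2)(q+3)}\Big[2+\frac{q-1/q}{\log q}\Big].$$
Since $q-\frac1q=2\sinh(\log q)$, this is the bound of Theorem A.

How should $q$ be chosen? For fixed $q$ the bound tends to a positive constant as $n\to\infty$, which is worse than $\frac2{n-1}$. For fixed $n$ and $q\to\infty$ it blows up like $\frac{q}{\log q}$. When $q$ is large the $q$-dependent factor is about $\frac{(n+q)^2}{q^2}\cdot\frac q{2\log q}$, so we take $q$ of order $n$. With $q=n$ we have $\frac{2n(2n+1)}{(n+2)(n+3)}=\frac{4n^2+2n}{n^2+5n+6}\le4$, hence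
$$\kappa_n\le\frac4{n(n-1)}\Big[2+\frac{n^2-1}{n\log n}\Big]=\frac8{n(n-1)}+\frac{4(n+1)}{n^2\log n}.$$
Multiplying by $n\log n$, $\limsup_n(n\log n)\kappa_n\le4$. Since also $\kappa_n>0$, $\lim_nn\kappa_n=0$. $\blacksquare$

Theorem A settles the question as posed. The rest of the talk shows that nothing worse than this logarithm happens.

## 6. The Hessian edge by edge

For the lower bound we need all $(\rho,\psi)$ with $\rho>0$. We sort the terms of $\mathcal B$ by an edge and by a transposition that acts on it.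

**Facts on $\theta$ (purpose: the tools for every inequality below).** For $s,t>0$,
$$\theta(s,t)=\int_0^1s^{1-p}t^p\,dp,$$
since the integral is $s\,\frac{t/s-1}{\log(t/s)}$ when $s\ne t$. So $\theta$ is smooth on $(0,\infty)^2$, symmetric, increasing in each variable and $1$-homogeneous. It is concave: the Hessian of $s^{1-p}t^p$ in the direction $(h,k)$ is $-p(1-p)s^{1-p}t^p(\frac hs-\frac kt)^2\le0$. Concavity and homogeneity give superadditivity,
$$\theta(s+s',t+t')=2\,\theta\Big(\frac{s+s'}2,\frac{t+t'}2\Big)\ge\theta(s,t)+\theta(s',t').\tag{9}$$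
Homogeneity gives Euler's relation $s\theta_1+t\theta_2=\theta$. With it, the tangent plane inequality $\theta(s',t')\le\theta+\theta_1(s'-s)+\theta_2(t'-t)$, where $\theta,\theta_1,\theta_2$ are taken at $(s,t)$, becomes
$$\theta_1(s,t)\,s'+\theta_2(s,t)\,t'\ge\theta(s',t').\tag{10}$$

**Decomposition.** Let $E$ be the set of unordered edges $e=\{x,y\}$, $y=\tau x$ with $\tau\in\mathcal T$; the transposition $\tau_e=yx^{-1}$ is determined by $e$. Fix $\rho>0$ and $\psi$ and write
$$\theta_e=\hat\rho(x,y),\qquad d_e=\psi(y)-\psi(x),\qquad\ell_e=|\log\rho(x)-\log\rho(y)|.$$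
Each edge appears twice in a sum over $(x,y)$, $K\pi=\frac c{n!}$ on edges, and $\mathcal L=c\sum_\eta\nabla_\eta$. Hence
$$\mathcal A=\frac c{n!}\sum_{e\in E}\theta_ed_e^2,\qquad\mathcal B=\frac{c^2}{n!}\sum_{e\in E}\sum_{\eta\in\mathcal T}b(e,\eta),\tag{11}$$
$$b(e,\eta)=\tfrac12d_e^2\big[\theta_1\nabla_\eta\rho(x)+\theta_2\nabla_\eta\rho(y)\big]-\theta_ed_e\big(\nabla_\eta\psi(y)-\nabla_\eta\psi(x)\big).$$
Exchanging $x$ and $y$ changes the sign of $d_e$ and swaps $\theta_1,\theta_2$, so $b(e,\eta)$ does not depend on the orientation of $e$.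

**Type (i): $\eta=\tau_e$ (purpose: the term from the edge itself).** Put $a=\rho(x)$, $b=\rho(y)$. Then $\nabla_\eta\rho(x)=b-a=-\nabla_\eta\rho(y)$ and $\nabla_\eta\psi(y)-\nabla_\eta\psi(x)=-2d_e$, so
$$b(e,\tau_e)=d_e^2\big\{\tfrac12(\theta_1-\theta_2)(b-a)+2\theta_e\big\}.$$
If $a\neq b$, put $D=\log(a/b)$. By (4), $\theta_1-\theta_2=\frac1D\big(2-\theta(\frac1a+\frac1b)\big)$. With $b-a=-\theta D$,
$$\tfrac12(\theta_1-\theta_2)(b-a)=\frac\theta2\Big(\theta\Big(\frac1a+\frac1b\Big)-2\Big),\qquad\theta\Big(\frac1a+\frac1b\Big)=\frac{(a-b)(a+b)}{D\,ab}=\frac{\frac ab-\frac ba}{D}=\frac{2\sinh D}{D}.$$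
Hence
$$b(e,\tau_e)=\theta_ed_e^2\Big(1+\frac{\sinh\ell_e}{\ell_e}\Big),\tag{12}$$
with $\frac{\sinh0}0:=1$; for $a=b$ the bracket is directly $2\theta_e$. This is (2) again.

**Type (ii): $\eta\ne\tau_e$ commutes with $\tau_e$ (purpose: these cost nothing).** Then $\eta y=\eta\tau_ex=\tau_e\eta x$, so $e'=\{\eta x,\eta y\}$ is an edge with $\tau_{e'}=\tau_e$. Put $d'=\psi(\eta y)-\psi(\eta x)$ and $\theta'=\theta_{e'}$. By Euler's relation and $\nabla_\eta\psi(y)-\nabla_\eta\psi(x)=d'-d_e$,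
$$b(e,\eta)=\tfrac12d_e^2\big[\theta_1\rho(\eta x)+\theta_2\rho(\eta y)\big]-\tfrac12\theta_ed_e^2-\theta_ed_e(d'-d_e)\ \ge\ \tfrac12(\theta'+\theta_e)d_e^2-\theta_ed_ed',$$
where the inequality is (10). In the same way $b(e',\eta)\ge\frac12(\theta_e+\theta')d'^2-\theta'd_ed'$, so
$$b(e,\eta)+b(e',\eta)\ge\tfrac12(\theta_e+\theta')(d_e-d')^2\ge0 .$$
For fixed $\eta$ the map $e\mapsto e'$ is an involution on the edges whose transposition commutes with $\eta$ and differs from it, and $e'\ne e$ because $\eta x\ne x$ and $\eta x\neq y$. So these edges come in pairs, and the total of type (ii) is $\ge0$.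

**Type (iii): $\eta$ does not commute with $\tau_e$ (purpose: group these into copies of $K_{3,3}$).** Two distinct transpositions fail to commute exactly when they share one index. So $\tau_e$ and $\eta$ lie in $\mathrm{Sym}(\{i,j,k\})$ for a unique triple. For each triple, each coset $\mathrm{Sym}(\{i,j,k\})\sigma$ with the edges given by the three transpositions of the triple is a complete bipartite graph $K_{3,3}$ whose sides are the two parity classes, as for $n=3$ in Section 2. Each pair $(e,\eta)$ of type (iii) belongs to exactly one such $K_{3,3}$. Conversely, an edge $e$ of a $K_{3,3}$ and one of the two other transpositions of its triple form such a pair. So the total of type (iii) is the sum over these $K_{3,3}$'s of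
$$\mathfrak B=\sum_{e\in K_{3,3}}\ \sum_{\eta\ne\tau_e}b(e,\eta),$$
with $\eta$ ranging over the two other transpositions of the triple. An edge with $\tau_e=(i\,j)$ lies in exactly $n-2$ of the $K_{3,3}$'s, one for each choice of $k$.

**What would be too much to hope for.** If we only show $\mathfrak B\ge0$, then (12) and $\frac{\sinh\ell}\ell\ge1$ give $\mathcal B\ge2c\,\mathcal A$, that is, $\kappa_n\ge\frac4{n(n-1)}$ and no more. To gain a factor of order $n$ we would like $\mathfrak B\ge\varepsilon\sum_{e\in K_{3,3}}\theta_ed_e^2$ with a universal $\varepsilon>0$: summed over the $n-2$ copies at each edge, it would give $\kappa_n\ge c(2+\varepsilon(n-2))$, which is of order $1/n$. By Theorem A no such $\varepsilon$ exists. The gain has to degenerate for large $\ell_e$, and this is affordable because (12) is exponentially large there. So we look for the right weight to replace $\theta_e$.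

## 7. A weighted three-term inequality for the logarithmic mean

**The weight $\omega$.** For $s,t>0$ put
$$\omega(s,t)=\int_0^1\min(p,1-p)\,s^{1-p}t^p\,dp\ \le\ \tfrac12\theta(s,t),\qquad\ell=|\log s-\log t|.$$
*Example.* If $s=t$, then $\omega(s,s)=s\int_0^1\min(p,1-p)\,dp=\frac s4$, a fixed fraction of $\theta(s,s)=s$. When $s/t$ is large, $s^{1-p}t^p$ concentrates near $p=0$, where $\min(p,1-p)$ is small. The loss is only a factor of order $\ell$:
$$\omega(s,t)\ge\frac{\theta(s,t)}{2(4+\ell)}.\tag{13}$$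

*Proof of (13).* By symmetry let $s\ge t$, so $s^{1-p}t^p=s\,e^{-\ell p}$. Then $\omega/\theta=E[\min(p,1-p)]\ge E[p;\,p\le\frac12]$, where $p\in[0,1]$ is random with density proportional to $e^{-\ell p}$. This density is nonincreasing, so $P(p\le\frac12)\ge\frac12$. Given $p\le\frac12$, $p=\frac r2$ with $r\in[0,1]$ of density proportional to $e^{-mr}$, $m=\frac\ell2$. For $m>0$ the mean of $r$ is $\frac1m-\frac1{e^m-1}$. As $e^m-1\ge m+\frac{m^2}2=\frac{m(m+2)}2$, it is at least $\frac1m-\frac2{m(m+2)}=\frac1{m+2}$; for $m=0$ the mean is $\frac12$, the same bound. So $\omega/\theta\ge\frac12\cdot\frac12\cdot\frac1{2+\ell/2}=\frac1{2(4+\ell)}$. $\square$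

**Lemma 1.** For $s,s',t,t'>0$,
$$Q:=2\theta(s+s',t+t')-\theta(s,t)-\theta(s,t')-\theta(s',t)\ \ge\ \tfrac16\,\omega(s,t).$$

*Why not $\varepsilon\,\theta(s,t)$ on the right.* Take $s=1$, $t=t'=e^{-\ell}$ with $\ell>0$, and let $s'\to0$. Then $Q\to2(\theta(s,2t)-\theta(s,t))=2\int_0^1(2^p-1)e^{-\ell p}dp\le2\int_0^1p\,e^{-\ell p}dp\le\frac2{\ell^2}$, because $2^p-1\le p$ on $[0,1]$. But $\theta(s,t)=\frac{1-e^{-\ell}}\ell$, so $Q/\theta(s,t)$ has a limit of at most $\frac{2}{\ell(1-e^{-\ell})}$, which tends to $0$ as $\ell\to\infty$. A loss of a factor $\ell$ is unavoidable already here.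

*Proof.* Let $\Theta=\theta(s+s',t+t')$. Two lower bounds on $\Theta$ are available: $\Theta\ge\theta(s,t')+\theta(s',t)$ by (9), and $\Theta\ge\theta(s,t)$ by monotonicity. We use one or the other, according to whether one of $s',t'$ is comparable to $s$ or $t$.

*Case 1: $t'\ge\frac t2$.* By the first bound and monotonicity,
$$Q\ge\Theta-\theta(s,t)\ge\theta(s,\tfrac32t)-\theta(s,t)=\int_0^1\big((\tfrac32)^p-1\big)s^{1-p}t^p\,dp\ge\log\tfrac32\int_0^1p\,s^{1-p}t^p\,dp\ge\tfrac16\,\omega(s,t),$$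
since $\log\frac32>0.4$. The case $s'\ge\frac s2$ is the same with $1-p$ in place of $p$.

*Case 2: $s'=xs$ and $t'=yt$ with $x,y\in(0,\frac12)$.* By the second bound,
$$Q\ge\Theta-\theta(s,t')-\theta(s',t)=\int_0^1F_p(x,y)\,s^{1-p}t^p\,dp,\qquad F_p(x,y)=(1+x)^{1-p}(1+y)^p-y^p-x^{1-p}.$$
We claim that $F_p$ is nonincreasing in each variable on $(0,\frac12]^2$. Indeed
$$\partial_xF_p=(1-p)\Big[\Big(\frac{1+y}{1+x}\Big)^p-x^{-p}\Big],\qquad\partial_yF_p=p\Big[\Big(\frac{1+x}{1+y}\Big)^{1-p}-y^{-(1-p)}\Big].$$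
These are $\le0$ because $\frac{x(1+y)}{1+x}\le\frac13\cdot\frac32=\frac12$ and likewise $\frac{y(1+x)}{1+y}\le\frac12$. So
$$F_p(x,y)\ge F_p(\tfrac12,\tfrac12)=f(p):=\tfrac32-2^{-p}-2^{-(1-p)}.$$
The function $f$ is concave, symmetric about $\frac12$, with $f(0)=f(1)=0$ and $f(\frac12)=\frac32-\sqrt2$. Hence it lies above its chords: $f(p)\ge(3-2\sqrt2)\min(p,1-p)$. Finally $3-2\sqrt2\ge\frac16$, because $(\frac{17}6)^2=\frac{289}{36}\ge8$. So $Q\ge\frac16\omega(s,t)$. $\square$

## 8. The inequality on $K_{3,3}$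

**Lemma 2.** For each $K_{3,3}$ of type (iii), with $\omega_e=\omega(\rho(x),\rho(y))$ for $e=\{x,y\}$,
$$\mathfrak B\ \ge\ \frac1{48}\sum_{e\in K_{3,3}}\omega_ed_e^2 .$$

Let the two sides be $a_1,a_2,a_3$ and $b_1,b_2,b_3$. Put $\rho(a_i)=\alpha_i$, $\rho(b_j)=\beta_j$, $\psi(a_i)=u_i$, $\psi(b_j)=v_j$, and
$$d_{ij}=v_j-u_i,\quad\theta_{ij}=\theta(\alpha_i,\beta_j),\quad\omega_{ij}=\omega(\alpha_i,\beta_j),\quad S=\sum_jv_j-\sum_iu_i .$$
All sums over $(i,j)$ run over $\{1,2,3\}^2$.

**Step 1 (purpose: sum over $\eta$).** Fix $e=\{a_i,b_j\}$. As $\eta$ runs over the two transpositions of the triple other than $\tau_e$, $\eta a_i$ runs over the $b_k$ with $k\neq j$, and $\eta b_j$ over the $a_l$ with $l\neq i$. Hence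
$$\sum_\eta\big(\nabla_\eta\psi(b_j)-\nabla_\eta\psi(a_i)\big)=\Big(\sum_{l\ne i}u_l-2v_j\Big)-\Big(\sum_{k\ne j}v_k-2u_i\Big)=-S+u_i-v_j=-S-d_{ij}.$$
With $G_{ij}=\theta_1(\alpha_i,\beta_j)\sum_{k\ne j}\beta_k+\theta_2(\alpha_i,\beta_j)\sum_{l\ne i}\alpha_l$ and Euler's relation $\alpha_i\theta_1+\beta_j\theta_2=\theta_{ij}$,
$$\sum_{\eta}b(e,\eta)=\tfrac12d_{ij}^2\big(G_{ij}-2\theta_{ij}\big)+\theta_{ij}d_{ij}(S+d_{ij})=\tfrac12d_{ij}^2G_{ij}+\theta_{ij}d_{ij}S .$$
So $\mathfrak B=\sum_{i,j}\big\{\frac12d_{ij}^2G_{ij}+\theta_{ij}d_{ij}S\big\}$.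

**Step 2 (purpose: write $\mathfrak B$ as a sum of squares).** By (10) and the symmetry of $\theta$,
$$G_{ij}\ge\Theta_{ij}:=\theta\Big(\sum_{l\ne i}\alpha_l,\ \sum_{k\ne j}\beta_k\Big).$$
Let $C_{ij}=\{(l,k):l\ne i,\ k\ne j\}$, a set of four index pairs, and
$$g_{ij}=\Theta_{ij}-\tfrac12\sum_{(l,k)\in C_{ij}}\theta_{lk}.$$
The four pairs split into two perfect matchings between the remaining two rows and two columns. By (9), $\Theta_{ij}$ is at least the sum of $\theta_{lk}$ over either matching. Averaging the two bounds, $g_{ij}\ge0$. Since $(l,k)\in C_{ij}$ if and only if $(i,j)\in C_{lk}$,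
$$\sum_{ij}\tfrac14d_{ij}^2\sum_{C_{ij}}\theta_{lk}=\sum_{ij}\theta_{ij}\cdot\tfrac14\sum_{C_{ij}}d_{lk}^2,$$
and therefore
$$\mathfrak B\ge\tfrac12\sum_{ij}g_{ij}d_{ij}^2+\sum_{ij}\theta_{ij}\Big[\tfrac14\sum_{C_{ij}}d_{lk}^2+d_{ij}S\Big].$$
The sum of $d_{lk}$ over $C_{ij}$ is $2\sum_{k\ne j}v_k-2\sum_{l\ne i}u_l=2(S-d_{ij})$, so its mean is $m_{ij}=\frac12(S-d_{ij})$. For $(l,k)\in C_{ij}$ put $\delta_{lk}=d_{lk}-m_{ij}$ (it depends on $(i,j)$), and $V_{ij}=\sum_{C_{ij}}\delta_{lk}^2$. Then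
$$\tfrac14\sum_{C_{ij}}d_{lk}^2+d_{ij}S=m_{ij}^2+\tfrac14V_{ij}+d_{ij}S=\tfrac14\big[(S-d_{ij})^2+4d_{ij}S+V_{ij}\big]=\tfrac14\big[(d_{ij}+S)^2+V_{ij}\big],$$
so that
$$\mathfrak B\ \ge\ \tfrac12\sum_{ij}g_{ij}d_{ij}^2+\tfrac14\sum_{ij}\theta_{ij}\big[(d_{ij}+S)^2+V_{ij}\big].\tag{14}$$
In particular $\mathfrak B\ge0$. Neither sum alone is enough. For $\rho\equiv1$ all $g_{ij}$ vanish ($\Theta_{ij}=2=\frac12\cdot4$). The second sum can vanish in a single summand although $d_{ij}\neq0$: take $d_{ij}=-S$ and all $d_{lk}=m_{ij}=S$ on $C_{ij}$, for instance $v_j-u_i=1$ and $v_k-u_l=-1$ on $C_{ij}$, where $S=1-2=-1$. Then, however, the opposite $d_{lk}$ are nonzero and so are the $d_{lk}+S$. The next step uses this, with Lemma 1 to guarantee that one of the coefficients $g_{lk}$, $\theta_{l'k'}$ attached to them is not small.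

**Step 3 (purpose: control $\omega_{ij}d_{ij}^2$ by the terms in (14)).** Fix $(i,j)$ and $(l,k)\in C_{ij}$, and define $(l',k')$ by $\{i,l,l'\}=\{j,k,k'\}=\{1,2,3\}$. Apply Lemma 1 with $(s,s',t,t')=(\alpha_i,\alpha_{l'},\beta_j,\beta_{k'})$. Here $\theta(s+s',t+t')=\Theta_{lk}$ and $C_{lk}=\{(i,j),(i,k'),(l',j),(l',k')\}$, so
$$Q=2\Theta_{lk}-\theta_{ij}-\theta_{ik'}-\theta_{l'j}=2g_{lk}+\theta_{l'k'}\ \ge\ \tfrac16\omega_{ij}.$$
Hence we can choose $0\le\tilde g\le g_{lk}$ and $0\le\tilde\theta\le\theta_{l'k'}$ with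
$$2\tilde g+\tilde\theta=\tfrac16\omega_{ij}\le\tfrac1{12}\theta_{ij}.$$
Let $\zeta=d_{ij}+S$. From $d_{lk}=m_{ij}+\delta_{lk}$, $d_{l'k'}=m_{ij}+\delta_{l'k'}$ and $m_{ij}=\frac12(S-d_{ij})$,
$$d_{lk}=\tfrac\zeta2-d_{ij}+\delta_{lk},\qquad d_{l'k'}+S=\tfrac32S-\tfrac12d_{ij}+\delta_{l'k'}=\tfrac{3\zeta}2-2d_{ij}+\delta_{l'k'} .$$
Solve for $d_{ij}$ and for $2d_{ij}$, and use $(A+B)^2\le2A^2+2B^2$ twice in each line:
$$d_{ij}^2\le2d_{lk}^2+2\big(\tfrac\zeta2+\delta_{lk}\big)^2\le2d_{lk}^2+\zeta^2+4\delta_{lk}^2,$$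
$$4d_{ij}^2\le2(d_{l'k'}+S)^2+2\big(\tfrac{3\zeta}2+\delta_{l'k'}\big)^2\quad\Longrightarrow\quad d_{ij}^2\le\tfrac12(d_{l'k'}+S)^2+\tfrac94\zeta^2+\delta_{l'k'}^2 .$$
Multiply the first by $2\tilde g$ and the second by $\tilde\theta$, and add. Bound the terms in $\zeta,\delta$ by $(2\tilde g+\tilde\theta)[\frac94\zeta^2+4\delta_{lk}^2+\delta_{l'k'}^2]$, and use $\tilde g\le g_{lk}$, $\tilde\theta\le\theta_{l'k'}$ in the others:
$$\tfrac16\omega_{ij}d_{ij}^2\le4g_{lk}d_{lk}^2+\tfrac12\theta_{l'k'}(d_{l'k'}+S)^2+\tfrac1{12}\theta_{ij}\big[\tfrac94\zeta^2+4\delta_{lk}^2+\delta_{l'k'}^2\big].$$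

**Step 4 (purpose: average and sum).** Average over the four $(l,k)\in C_{ij}$; the map $(l,k)\mapsto(l',k')$ is a bijection of $C_{ij}$. The last bracket averages to $\frac94\zeta^2+\frac54V_{ij}\le\frac94[\zeta^2+V_{ij}]$, so
$$\tfrac16\omega_{ij}d_{ij}^2\le\sum_{(l,k)\in C_{ij}}\big[g_{lk}d_{lk}^2+\tfrac18\theta_{lk}(d_{lk}+S)^2\big]+\tfrac3{16}\theta_{ij}\big[(d_{ij}+S)^2+V_{ij}\big].$$
Now sum over $(i,j)$. Each $(l,k)$ lies in four of the sets $C_{ij}$, so
$$\tfrac16\sum_{ij}\omega_{ij}d_{ij}^2\le4\sum_{ij}g_{ij}d_{ij}^2+\big(\tfrac12+\tfrac3{16}\big)\sum_{ij}\theta_{ij}\big[(d_{ij}+S)^2+V_{ij}\big]\le8\,\mathfrak B .$$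
The last inequality is (14) multiplied by $8$, since $\frac{11}{16}\le2$. Dividing by $8$ gives the lemma. $\square$

## 9. Balancing the single edge against the triples

**Step 1 (purpose: assemble the first inequality of Theorem B).** In (11), type (i) contributes (12), type (ii) contributes at least $0$, and by Lemma 2 type (iii) contributes at least $\frac{n-2}{48}\sum_{e}\omega_ed_e^2$, because each edge lies in $n-2$ copies of $K_{3,3}$. With (13),
$$\mathcal B(\rho,\psi)\ge\frac{c^2}{n!}\sum_{e\in E}\theta_ed_e^2\Big[1+\frac{\sinh\ell_e}{\ell_e}+\frac{n-2}{96(4+\ell_e)}\Big]\ge c\,\inf_{\ell>0}\Big[1+\frac{\sinh\ell}\ell+\frac{n-2}{96(4+\ell)}\Big]\,\mathcal A(\rho,\psi)$$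
for all $\rho>0$ and all $\psi$. (Edges with $\ell_e=0$ are covered, since the bracket extends continuously to $\ell=0$.) By the criterion of Section 3 and $c=\frac2{n(n-1)}$, this is the first inequality.

**Step 2 (purpose: bound the infimum).** The triples help when $\ell$ is at most of order $\log n$; beyond that the single edge takes over.

* If $\ell\le2\log n$, then, since $\frac{\sinh\ell}\ell\ge1$, the bracket is at least $2+\frac{n-2}{96(4+2\log n)}=2+\frac{n-2}{192(2+\log n)}\ge\frac n{192(2+\log n)}$.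
* If $\ell\ge2\log n$, then, since $\frac{\sinh\ell}\ell$ is increasing, the bracket is at least $\frac{\sinh(2\log n)}{2\log n}=\frac{n^2-n^{-2}}{4\log n}$. Now $n^2-n^{-2}\ge n^2-1\ge n$ for $n\ge2$, and $4\log n\le192(2+\log n)$. So the bracket is again at least $\frac n{192(2+\log n)}$.

Hence
$$\kappa_n\ge\frac2{n(n-1)}\cdot\frac n{192(2+\log n)}=\frac1{96(n-1)(2+\log n)} .\qquad\blacksquare$$
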